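\title{Heyting Arithmetic Is Complete for Its Locally $\mathsf{PA}$ Kripke Models}

\begin{abstract}
A Kripke model in the language of arithmetic is locally $\mathsf{PA}$ if the classical structure at each node is a model of Peano arithmetic. We prove that every sentence unprovable in Heyting arithmetic $\mathsf{HA}$ fails in some locally $\mathsf{PA}$ Kripke model of $\mathsf{HA}$. The same holds for every consistent, deductively closed extension of $\mathsf{HA}$; one countable model refutes all unprovable sentences at once; for $\mathsf{HA}$ it can have the standard model at its root; and $\mathsf{PA}$ is the strongest classical theory for which such completeness holds. The proof describes a single node by a classical theory with predicates for forcing and controls this theory by a G\"odel--Gentzen--Friedman translation.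
\end{abstract}

\section{Introduction}\label{sec:intro}

Heyting arithmetic $\mathsf{HA}$ has the same nonlogical axioms as Peano arithmetic $\mathsf{PA}$, but its logic is intuitionistic first-order logic. We write $L$ for the language of arithmetic and $\vdash_i$, $\vdash_c$ for intuitionistic and classical derivability. A Kripke model $\mathbf K$ for $L$ is a partially ordered set of nodes with a classical $L$-structure $\mathfrak M_k$ at each node $k$, growing along the order. A sentence $\phi$ can be evaluated at $k$ in two ways. Truth, $\mathfrak M_k\models\phi$, looks at $\mathfrak M_k$ alone. Forcing, $k\Vdash\phi$, also consults the nodes above $k$ whenever it meets $\to$ or $\forall$; the clauses are recalled in Section~\ref{sec:prelim}. We write $\mathbf K\Vdash\phi$ if every node forces $\phi$. For a set $\mathsf T$ of sentences, $\mathbf K$ is a \emph{Kripke model of $\mathsf T$}, written $\mathbf K\Vdash\mathsf T$, if it forces every member of $\mathsf T$. For a set $\mathsf U$ of sentences, $\mathbf K$ is \emph{locally $\mathsf U$} if $\mathfrak M_k\models\mathsf U$ for every node $k$.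

The conditions ``$\mathbf K\Vdash\mathsf{HA}$'' and ``$\mathbf K$ is locally $\mathsf{PA}$'' impose the same axioms through the two evaluations. At a node with nothing above it forcing and truth coincide, so for one-node models the two conditions are the same. In general they are not, and two known facts mark out the territory. First, not every Kripke model of $\mathsf{HA}$ is locally $\mathsf{PA}$; some are not even locally $\mathbf I\Delta_1$, the classical theory with induction for $\Delta_1$ formulas. Second, every sentence $\phi$ with $\mathsf{HA}\nvdash_i\phi$ fails in some locally $\mathsf{PA}$ Kripke model, but this result does not say whether that model forces $\mathsf{HA}$. Thus each of the two classes contains a countermodel to every unprovable sentence, and one asks whether their intersection does. Say that $\mathsf T$ is \emph{complete with respect to its locally $\mathsf U$ Kripke models} if for every sentence $\phi$ with $\mathsf T\nvdash_i\phi$ there is a locally $\mathsf U$ Kripke model $\mathbf K\Vdash\mathsf T$ with $\mathbf K\nVdash\phi$. The following problem is posed in \cite{Khaniki}.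

\begin{quote}
\textbf{Problem.} Is $\mathsf{HA}$ complete with respect to its locally $\mathsf{PA}$ Kripke models?
\end{quote}

The first fact warns that a general completeness proof gives no control over the structures $\mathfrak M_k$. On the other hand, double-negation translations simulate classical reasoning inside intuitionistic logic, so one may hope that demanding $\mathsf{PA}$ at the nodes costs nothing that $\mathsf{HA}$ cannot pay. This hope is correct, and not only for $\mathsf{HA}$. By an \emph{$\mathsf{HA}$-theory} we mean a consistent set $\mathsf T$ of $L$-sentences that is closed under $\vdash_i$ and contains the axioms of $\mathsf{HA}$. The set of theorems of $\mathsf{HA}$, again denoted $\mathsf{HA}$, is an $\mathsf{HA}$-theory; it is consistent because its members are true in the standard model $\mathbb N$.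

\begin{theorem}\label{thm:main}
Let $\mathsf T$ be an $\mathsf{HA}$-theory and $\phi$ a sentence with $\mathsf T\nvdash_i\phi$. Then there is a locally $\mathsf{PA}$ Kripke model $\mathbf K\Vdash\mathsf T$ with $\mathbf K\nVdash\phi$. In particular, $\mathsf{HA}$ is complete with respect to its locally $\mathsf{PA}$ Kripke models.
\end{theorem}

The construction gives more. Recall that $\mathsf T$ has the \emph{disjunction property} if $\mathsf T\vdash_i\phi\vee\psi$ implies $\mathsf T\vdash_i\phi$ or $\mathsf T\vdash_i\psi$ for sentences $\phi,\psi$, and the \emph{numerical existence property} if $\mathsf T\vdash_i\exists x\,\phi(x)$ implies $\mathsf T\vdash_i\phi(\overline n)$ for some numeral $\overline n=S\cdots S0$, for sentences $\exists x\,\phi(x)$.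

\begin{theorem}\label{thm:one}
Let $\mathsf T$ be an $\mathsf{HA}$-theory.
\begin{enumerate}
\item[(1)] There is a Kripke model $\mathbf K$ with countably many nodes, each with a countable domain, such that $\mathbf K\Vdash\phi$ if and only if $\mathsf T\vdash_i\phi$, for all sentences $\phi$, and such that for each node $k$ the expansion of $\mathfrak M_k$ by all relations $\{\vec m: k\Vdash\psi(\vec m)\}$, $\psi$ an $L$-formula, satisfies induction for all formulas of the expanded language. In particular, $\mathbf K$ is locally $\mathsf{PA}$.
\item[(2)] If $\mathsf T=\mathsf{HA}$, or if $\mathsf T$ has the disjunction property and the numerical existence property, then $\mathbf K$ as in \textup{(1)} can be taken rooted, with root structure $\mathbb N$; the root forces exactly the theorems of $\mathsf T$.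
\end{enumerate}
\end{theorem}

Finally, $\mathsf{PA}$ is the strongest classical theory for which such completeness holds.

\begin{theorem}\label{thm:class}
For a set $\mathsf U$ of $L$-sentences the following are equivalent:
\begin{enumerate}
\item[(a)] $\mathsf{PA}\vdash_c\theta$ for every $\theta\in\mathsf U$;
\item[(b)] $\mathsf{HA}$ is complete with respect to its locally $\mathsf U$ Kripke models;
\item[(c)] every $\mathsf{HA}$-theory is complete with respect to its locally $\mathsf U$ Kripke models.
\end{enumerate}
\end{theorem}

The proof has three steps. Section~\ref{sec:nodes} writes down a classical theory $\mathsf S_{\mathsf T}$, with a predicate $F_\psi$ for ``$\psi$ is forced here'', whose models are candidates for a single node. Section~\ref{sec:trans} shows that $\mathsf S_{\mathsf T}$ proves ``$B$ is forced'' from ``the sentences in $\Delta$ are forced'' only if $\mathsf T\cup\Delta\vdash_i B$; this is the heart of the paper. Section~\ref{sec:canon} orders the models of $\mathsf S_{\mathsf T}$ into a canonical Kripke model. Sections~\ref{sec:one} and~\ref{sec:sharp} prove Theorems~\ref{thm:one} and~\ref{thm:class}.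

\section{Arithmetic, derivations and forcing}\label{sec:prelim}

\subsection*{Syntax and derivations}
The language $L$ has the symbols $0,S,+,\cdot,=$. Formulas are built with $\bot,\wedge,\vee,\to,\forall,\exists$; we count $\bot$ as atomic and put $\neg\phi:=\phi\to\bot$. The axioms of $\mathsf{PA}$ and of $\mathsf{HA}$ are the universal closures of $\neg\,Sx=0$, of $Sx=Sy\to x=y$, of the recursion equations for $+$ and $\cdot$, and of the induction formulas
\[
\phi(0)\wedge\forall x\,(\phi(x)\to\phi(Sx))\to\forall x\,\phi(x),
\]
where $\phi$ may have further free variables. Other usual presentations give the same theorems. Substitution of terms renames bound variables when needed.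

For $\vdash_i$ we use natural deduction: introduction and elimination rules for $\wedge,\vee,\to,\forall,\exists$, the rule that infers any formula from $\bot$, and the equality axioms $x=x$ and $x=y\to(P(x)\to P(y))$ for atomic $P$. For $\vdash_c$ we add the axioms $\neg\neg X\to X$. If $\Sigma$ is a set of sentences, then $\Sigma\vdash_i\phi$ holds if and only if $\Sigma$ derives the universal closure of $\phi$. For a set $C$, the language $L(C)$ adds to $L$ a new constant for each element of $C$, denoted by the same letter. We use the deduction theorem and the \emph{lemma on constants}: if $\Sigma\vdash_i\chi(\vec c\,)$ with distinct constants $\vec c$ that do not occur in $\Sigma$, then $\Sigma\vdash_i\chi(\vec y\,)$ for fresh variables $\vec y$.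

\begin{lemma}\label{lem:HA}
\textup{(a)} $\mathsf{HA}\vdash_i\forall x\forall y\,(x=y\vee\neg\,x=y)$.
\textup{(b)} A closed $L$-equation is provable in $\mathsf{HA}$ if it is true in $\mathbb N$ and refutable in $\mathsf{HA}$ if it is false in $\mathbb N$.
\end{lemma}

\begin{proof}
(a) Induction on $y$ gives $y=0\vee\exists z\,(y=Sz)$. Now prove $\forall y\,(x=y\vee\neg\,x=y)$ by induction on $x$. For $x=0$: if $y=0$ the equation holds, and if $y=Sz$ it is refuted by the first axiom. For $Sx$: if $y=0$ the equation $Sx=y$ is refuted; if $y=Sz$, the induction hypothesis gives $x=z$, whence $Sx=y$, or $\neg\,x=z$, whence $\neg\,Sx=y$ by injectivity of $S$.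

(b) The recursion equations prove $t=\overline n$ for each closed term $t$ with value $n$. For $n\ne n'$, canceling $S$ reduces $\overline n=\overline{n'}$ to an equation between $0$ and a successor, which the first axiom refutes.
\end{proof}

\subsection*{Kripke models}
A Kripke model $\mathbf K=(K,\le,(\mathfrak M_k)_{k\in K})$ consists of a nonempty partial order and $L$-structures $\mathfrak M_k$ with domains $M_k$ such that $\mathfrak M_k$ is a substructure of $\mathfrak M_l$ whenever $k\le l$. Forcing of $L(M_k)$-sentences at $k$ is defined by recursion:
\begin{itemize}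
\item $k\Vdash\alpha$ iff $\mathfrak M_k\models\alpha$, for atomic $\alpha$; in particular $k\nVdash\bot$;
\item $k\Vdash\phi\wedge\psi$ iff $k\Vdash\phi$ and $k\Vdash\psi$; \ $k\Vdash\phi\vee\psi$ iff $k\Vdash\phi$ or $k\Vdash\psi$;
\item $k\Vdash\exists x\,\phi$ iff $k\Vdash\phi(m)$ for some $m\in M_k$;
\item $k\Vdash\phi\to\psi$ iff every $l\ge k$ with $l\Vdash\phi$ has $l\Vdash\psi$;
\item $k\Vdash\forall x\,\phi$ iff $l\Vdash\phi(m)$ for all $l\ge k$ and all $m\in M_l$.
\end{itemize}
Thus $k\Vdash\neg\phi$ iff no $l\ge k$ forces $\phi$. Forcing is \emph{monotone}: $k\Vdash\phi$ and $k\le l$ imply $l\Vdash\phi$. It is \emph{sound}: the sentences forced by $\mathbf K$ are closed under $\vdash_i$, so forcing the axioms of $\mathsf{HA}$ is the same as forcing its theorems. At a maximal node the five clauses are Tarski's definition of truth. One can allow homomorphisms in place of inclusions between the structures; this changes none of our results, since the models we construct are models in the narrow sense and our only argument about arbitrary models, Lemma~\ref{lem:lambda}, uses nothing but monotonicity and the clauses above.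

\begin{example}\label{ex:three}
Let $\theta$ be a sentence that $\mathsf{PA}$ neither proves nor refutes; one exists by the incompleteness theorem. Take $\mathfrak M_1\models\mathsf{PA}+\theta$ and $\mathfrak M_2\models\mathsf{PA}+\neg\theta$, and view $\mathbb N$ as a substructure of both through the numerals. Let $\mathbf K$ have a root $r$ with $\mathfrak M_r=\mathbb N$ and two maximal nodes $1,2$ above it. This model is locally $\mathsf{PA}$. The root does not force $\theta$, since node $2$ does not, and it does not force $\neg\theta$, since node $1$ forces $\theta$; so $r\nVdash\theta\vee\neg\theta$. We check that $\mathbf K\Vdash\mathsf{HA}$. The maximal nodes force $\mathsf{HA}$ because forcing is truth there. The axioms other than induction are universal closures of an atom or an implication between atoms, and these are forced because they are true at every node. For induction at $r$, let $r$ force $\phi(0)$ and $\forall x\,(\phi(x)\to\phi(Sx))$, with parameters from $\mathbb N$. Ordinary induction gives $r\Vdash\phi(n)$ for every $n\in\mathbb N$. The nodes $1,2$ force the premises by monotonicity, hence force $\forall x\,\phi$. So $r\Vdash\forall x\,\phi$.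
\end{example}

In this example the two conditions hold together for two special reasons: at the root every element is standard, and at the maximal nodes forcing is truth. Neither reason applies to a node that has nonstandard elements and is not maximal, and maximal nodes may be unavailable altogether: a maximal node of a Kripke model of $\mathsf T$ carries a classical model of $\mathsf T$, so if $\mathsf T\vdash_c\bot$ there is none. We need a way to produce arbitrary nodes with $\mathsf{PA}$ built in.

\section{A classical description of a node}\label{sec:nodes}

From here to the end of Section~\ref{sec:one}, $\mathsf T$ is a fixed $\mathsf{HA}$-theory.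

In the usual completeness proof for intuitionistic logic a node is a set $\Gamma$ of sentences with constants that is closed under derivation, contains a disjunct of each of its disjunctions and a witness for each of its existential sentences; the structure at the node is read off from the atomic sentences in $\Gamma$. Building $\Gamma$ step by step controls membership in $\Gamma$, that is, forcing. It does not control classical truth in the resulting structure, because a universal sentence may be true there without belonging to $\Gamma$. We therefore reverse the procedure. The requirements on the pair (structure, $\Gamma$) are first-order once $\Gamma$ is coded by predicates, so we write them down together with $\mathsf{PA}$ as a classical theory and let the classical completeness theorem produce the node.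

Let $L_F$ be $L$ together with a predicate symbol $F_\psi$ for each $L$-formula $\psi$; if $\vec x$ lists the free variables of $\psi$ in a fixed order, the arity of $F_\psi$ is the length of $\vec x$, and we write $F[\psi]$ for $F_\psi(\vec x)$. The language $L_F$ is countable.

\begin{definition}\label{def:S}
$\mathsf S_{\mathsf T}$ is the classical $L_F$-theory whose axioms are the universal closures of the following formulas, where $\phi,\psi,\phi_i,\alpha$ range over $L$-formulas:
\begin{itemize}
\item[(S1)] $F[\phi_1]\wedge\dots\wedge F[\phi_n]\to F[\psi]$, whenever $n\ge0$ and $\mathsf T\vdash_i\phi_1\wedge\dots\wedge\phi_n\to\psi$;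
\item[(S2)] $F[\alpha]\leftrightarrow\alpha$ for atomic $\alpha$, including $\bot$;
\item[(S3)] $F[\phi\vee\psi]\to F[\phi]\vee F[\psi]$;
\item[(S4)] $F[\exists x\,\phi]\to\exists x\,F[\phi]$, with conclusion $F[\phi]$ if $x$ is not free in $\phi$;
\item[(S5)] the axioms of $\mathsf{PA}$, with induction for all $L_F$-formulas.
\end{itemize}
For $n=0$, (S1) reads $F[\psi]$ for $\mathsf T\vdash_i\psi$. A \emph{$\mathsf T$-node} is a model $\mathfrak M$ of $\mathsf S_{\mathsf T}$. If $M$ is its domain, put
\[
\Gamma_{\mathfrak M}=\{\psi(\vec m):\ \psi\text{ an $L$-formula},\ \vec m\in M,\ \mathfrak M\models F_\psi(\vec m)\},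
\]
a set of $L(M)$-sentences.
\end{definition}

There are no axioms such as $\forall x\,F[\phi]\to F[\forall x\,\phi]$ or $(F[\phi]\to F[\psi])\to F[\phi\to\psi]$: the forcing clauses for $\forall$ and $\to$ speak about higher nodes, and they will be met by the order of the canonical model. Theorem~\ref{thm:main} needs induction in (S5) only for $L$-formulas; induction for $L_F$-formulas comes at no extra cost and yields Theorem~\ref{thm:one}(1).

One sentence can arise from several formulas; for instance $m=m$ comes from $x=x$ and from $x=y$. Part (a) of the next lemma shows that this ambiguity is harmless.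

\begin{lemma}\label{lem:node}
Let $\mathfrak M$ be a $\mathsf T$-node with domain $M$, and $\Gamma=\Gamma_{\mathfrak M}$.
\begin{enumerate}
\item[(a)] For every $L$-formula $\psi$ and $\vec m\in M$: $\psi(\vec m)\in\Gamma$ iff $\mathfrak M\models F_\psi(\vec m)$.
\item[(b)] If $\chi$ is an $L(M)$-sentence and $\mathsf T\cup\Gamma\vdash_i\chi$, then $\chi\in\Gamma$. In particular $\mathsf T\subseteq\Gamma$.
\item[(c)] For atomic $L(M)$-sentences $\alpha$: $\alpha\in\Gamma$ iff $\mathfrak M\models\alpha$. In particular $\bot\notin\Gamma$.
\item[(d)] $\phi\wedge\psi\in\Gamma$ iff $\phi,\psi\in\Gamma$; \ $\phi\vee\psi\in\Gamma$ iff $\phi\in\Gamma$ or $\psi\in\Gamma$; \ $\exists x\,\phi\in\Gamma$ iff $\phi(m)\in\Gamma$ for some $m\in M$.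
\item[(e)] The $L$-reduct of $\mathfrak M$ is a model of $\mathsf{PA}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Given finitely many $L(M)$-sentences, let $a_1,\dots,a_r$ be the distinct constants in them and $y_1,\dots,y_r$ variables that occur in none of the formulas under consideration. Let $\hat\chi$ be $\chi$ with each $a_i$ replaced by $y_i$, and evaluate $y_i$ as $a_i$ throughout.

(a) Let $\chi=\psi(\vec m)$, where the free variable $x_j$ of $\psi$ is replaced by $a_{i(j)}$, and let $E$ be the conjunction of the equations $x_j=y_{i(j)}$. Logic proves $E\wedge\psi\to\hat\chi$ and $E\wedge\hat\chi\to\psi$. Evaluate $x_j$ as $a_{i(j)}$. The equations are then true, so each $F[x_j=y_{i(j)}]$ holds by (S2), and (S1) shows that $F_\psi(\vec m)$ holds iff $F[\hat\chi]$ holds. Hence two representations $\chi=\psi(\vec m)=\psi'(\vec m')$ give the same truth value, which is the claim.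

(b) By the deduction theorem, $\mathsf T\vdash_i\chi_1\wedge\dots\wedge\chi_n\to\chi$ for some $\chi_i\in\Gamma$. By the lemma on constants, $\mathsf T\vdash_i\hat\chi_1\wedge\dots\wedge\hat\chi_n\to\hat\chi$. Each $F[\hat\chi_i]$ holds by (a), so $F[\hat\chi]$ holds by (S1), and $\chi\in\Gamma$.

(c) By (a), $\alpha\in\Gamma$ iff $F[\hat\alpha]$ holds; now use (S2).

(d) The statement on $\wedge$ and the right-to-left implications follow from (b). If $\phi\vee\psi\in\Gamma$, then $F[\hat\phi\vee\hat\psi]$ holds by (a), so $F[\hat\phi]$ or $F[\hat\psi]$ holds by (S3). If $\exists x\,\phi\in\Gamma$, then $F[\exists x\,\hat\phi]$ holds, and (S4) gives $m\in M$ such that $F[\hat\phi]$ holds with $x$ evaluated as $m$, that is, $\phi(m)\in\Gamma$; if $x$ is not free in $\phi$, any $m$ will do.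

(e) This is part of (S5).
\end{proof}

\section{The translation}\label{sec:trans}

We need many $\mathsf T$-nodes: whenever $\mathsf T\cup\Delta\nvdash_i B$, one in which $\Delta$ is forced and $B$ is not. The danger is that $\mathsf S_{\mathsf T}$ reasons classically, and with full induction, about the predicates $F_\psi$, and might thereby prove $F[B]$ for some $B$ that $\mathsf T$ does not prove. The following case shows why this does not happen.

\begin{example}\label{ex:descent}
Let $\psi(x)$ have only $x$ free, let $B$ be an $L$-sentence, and suppose that $\mathsf T$ proves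
\[
\exists x\,\psi(x),\qquad \psi(0)\to B,\qquad \forall x\,\bigl(\psi(Sx)\to\psi(x)\vee B\bigr).
\]
Here is a classical proof that $B\in\Gamma$ in every $\mathsf T$-node, using Lemma~\ref{lem:node}. Suppose $B\notin\Gamma$, and let $A=\{m:\psi(m)\notin\Gamma\}$, the set defined by $\neg F_\psi(x)$. The zero element $m_0$ lies in $A$: otherwise $\psi(m_0)$ and $m_0=0$ are in $\Gamma$, hence $B\in\Gamma$. If $m\in A$, its successor $m'$ lies in $A$: otherwise $\psi(m')$ and $m'=Sm$ are in $\Gamma$, hence $\psi(m)\vee B\in\Gamma$, and neither disjunct is. By (S5), $A$ is the whole domain, which contradicts $\exists x\,\psi\in\Gamma$.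

This argument is by contradiction and applies induction to ``$\psi(x)$ is not forced''. To carry it out in $\mathsf T$, read ``contradiction'' as $B$, so that ``$\psi(x)$ is not forced'' becomes $\psi(x)\to B$. The base case $\psi(0)\to B$ is given. If $\psi(x)\to B$ and $\psi(Sx)$, then $\psi(x)\vee B$, and both cases give $B$. Induction in $\mathsf{HA}$ yields $\forall x\,(\psi(x)\to B)$, and with $\exists x\,\psi(x)$ we obtain $B$. No assumption $\neg B$ and no double-negation elimination are left.
\end{example}

To see what the general translation must do, suppose $\mathsf S_{\mathsf T}\vdash_c F[B]$. Erasing $F$, that is, replacing $F_\psi(\vec t\,)$ by $\psi(\vec t\,)$, turns every axiom of $\mathsf S_{\mathsf T}$ into a theorem of $\mathsf T$, but the derivation stays classical and gives only $\mathsf T\vdash_c B$. A double-negation translation that reads $F_\psi(\vec t\,)$ as $\neg\neg\psi(\vec t\,)$ makes the derivation intuitionistic, but it ends in $\neg\neg B$. If the role of $\bot$ is given to $B$, as in the example, it ends in $(B\to B)\to B$, which is as good as $B$. The formulas $\psi$ inside $F_\psi$ are not translated, only prefixed;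 this is why $\mathsf T$ need not be closed under any translation.

Let $C$ be a set of new constants and $B$ an $L(C)$-\emph{sentence}. Write $\neg_B\phi:=\phi\to B$. The following are intuitionistically provable:
\begin{itemize}
\item[(N1)] $\phi\to\neg_B\neg_B\phi$;
\item[(N2)] $(\phi_1\wedge\dots\wedge\phi_n\to\psi)\to(\neg_B\neg_B\phi_1\wedge\dots\wedge\neg_B\neg_B\phi_n\to\neg_B\neg_B\psi)$;
\item[(N3)] $\neg_B\neg_B\neg_B\phi\to\neg_B\phi$;
\item[(N4)] $\neg_B\neg_BB\to B$ and $B\to\neg_B\phi$.
\end{itemize}
For (N1), $\phi$ and $\phi\to B$ give $B$. For (N2), assume the premises and $\neg_B\psi$. Then $\phi_1\to(\dots\to(\phi_n\to B))$, and since $\neg_B\neg_B\phi_n$ is $(\phi_n\to B)\to B$, we may delete $\phi_n$ from this chain; after $n$ such steps only $B$ is left. For (N3), $\phi$ gives $\neg_B\neg_B\phi$ by (N1), and then $\neg_B\neg_B\neg_B\phi$ gives $B$. For (N4), note that $\neg_BB$ is $B\to B$.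

\begin{definition}\label{def:trans}
For each $L_F(C)$-formula $X$ define an $L(C)$-formula $X^B$ by
\begin{align*}
\bot^B&=B, & (s=t)^B&=\neg_B\neg_B(s=t),\\
(F_\psi(\vec t\,))^B&=\neg_B\neg_B\psi(\vec t\,), & (X\wedge Y)^B&=X^B\wedge Y^B,\\
(X\to Y)^B&=X^B\to Y^B, & (\forall x\,X)^B&=\forall x\,X^B,\\
(X\vee Y)^B&=\neg_B\neg_B(X^B\vee Y^B), & (\exists x\,X)^B&=\neg_B\neg_B\exists x\,X^B.
\end{align*}
\end{definition}

Since $B$ has no free variables, $X^B$ has the same free variables as $X$, and $(X(t))^B$ is $X^B(t)$ up to renaming of bound variables. The quantifier rules and induction below depend on these two facts; parameters in $B$ are therefore carried by the constants $C$ and not by variables. Note that $(\neg F_\psi(x))^B$ is $\neg_B\neg_B\neg_B\psi(x)$, which by (N1) and (N3) is equivalent to the induction formula $\psi(x)\to B$ of Example~\ref{ex:descent}.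

\begin{lemma}\label{lem:sound}
\textup{(a)} $\vdash_i\neg_B\neg_BX^B\to X^B$ for every $L_F(C)$-formula $X$.
\textup{(b)} If $\Sigma\vdash_cX$ in $L_F(C)$, then $\{Y^B:Y\in\Sigma\}\vdash_iX^B$.
\end{lemma}

\begin{proof}
(a) Call $\phi$ \emph{stable} if $\vdash_i\neg_B\neg_B\phi\to\phi$, and use induction on $X$. The sentence $B$ is stable by (N4), and every formula that begins with $\neg_B$ is stable by (N3); this covers atomic $X$, $\vee$ and $\exists$. If $\phi,\psi$ are stable, then $\neg_B\neg_B(\phi\wedge\psi)$ gives $\neg_B\neg_B\phi$ and $\neg_B\neg_B\psi$ by (N2), hence $\phi\wedge\psi$. If $\psi$ is stable, assume $\neg_B\neg_B(\phi\to\psi)$ and $\phi$; then $\neg_B\neg_B\phi$ by (N1), $\neg_B\neg_B\psi$ by (N2) applied to $(\phi\to\psi)\wedge\phi\to\psi$, and so $\psi$. If $\phi$ is stable, then $\neg_B\neg_B\forall x\,\phi$ gives $\neg_B\neg_B\phi$ by (N2), hence $\phi$, and we may generalize on $x$ because $x$ is not free in $B$.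

(b) Induction on derivations with open assumptions. The rules for $\wedge,\to,\forall$ translate into the same rules; the variable condition for $\forall$-introduction survives because free variables are unchanged. For $\vee$- and $\exists$-introduction, apply the rule and then (N1). For $\vee$-elimination, the induction hypothesis gives $\neg_B\neg_B(X^B\vee Y^B)$ and derivations of $Z^B$ from $X^B$ and from $Y^B$. Hence $X^B\vee Y^B\to Z^B$, then $\neg_B\neg_BZ^B$ by (N2), and $Z^B$ by (a). For $\exists$-elimination, the derivation of $Z^B$ from $X^B(y)$, with $y$ satisfying the variable condition, gives $\exists x\,X^B\to Z^B$, and (N2) and (a) lead from $\neg_B\neg_B\exists x\,X^B$ to $Z^B$. For the rule for $\bot$, $B$ gives $\neg_B\neg_BZ^B$ by (N4) and $Z^B$ by (a). The translation of $\neg\neg X\to X$ is the formula in (a). The translation of $x=x$ follows by (N1). For $x=y\to(P(x)\to P(y))$ with $P=\bot$ the conclusion is $B\to B$; otherwise $P^B=\neg_B\neg_BP'$ for an $L(C)$-formula $P'$, and (N2) applies to the provable formula $x=y\wedge P'(x)\to P'(y)$.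
\end{proof}

\begin{lemma}\label{lem:axioms}
$\mathsf T\vdash_iY^B$ for every axiom $Y$ of $\mathsf S_{\mathsf T}$.
\end{lemma}

\begin{proof}
The translation commutes with universal closure, and $(F[\psi])^B=\neg_B\neg_B\psi$.

(S1) Apply (N2) to $\mathsf T\vdash_i\phi_1\wedge\dots\wedge\phi_n\to\psi$, or (N1) if $n=0$.

(S2) For an equation $\alpha$ both sides translate to $\neg_B\neg_B\alpha$. For $\bot$, the implication $F[\bot]\to\bot$ becomes $((\bot\to B)\to B)\to B$, which is provable because $\bot\to B$ is, and $\bot\to F[\bot]$ becomes $B\to\neg_B\neg_B\bot$, an instance of (N4).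

(S3) The translation is $\neg_B\neg_B(\phi\vee\psi)\to\neg_B\neg_B(\neg_B\neg_B\phi\vee\neg_B\neg_B\psi)$. It follows by (N2) from $\phi\vee\psi\to\neg_B\neg_B\phi\vee\neg_B\neg_B\psi$, which holds by (N1).

(S4) The translation is $\neg_B\neg_B\exists x\,\phi\to\neg_B\neg_B\exists x\,\neg_B\neg_B\phi$. It follows by (N2) from $\exists x\,\phi\to\exists x\,\neg_B\neg_B\phi$. If $x$ is not free in $\phi$, apply (N2) to $\exists x\,\phi\to\phi$.

(S5) The translated recursion equations follow by (N1), and the translation of $Sx=Sy\to x=y$ by (N2). The translation of $\neg\,Sx=0$ is $\neg_B\neg_B(Sx=0)\to B$; it is provable because $Sx=0\to\bot$ gives $\neg_B(Sx=0)$. The induction axiom for an $L_F$-formula $X$ is built from $X(0),X(x),X(Sx)$ with $\wedge,\to,\forall$ only, so it translates into the induction axiom for the $L(C)$-formula $X^B$. Replacing the constants by fresh variables gives an axiom of $\mathsf{HA}$, from which the required formula follows by instantiation. Here we use that $\mathsf T$ has induction for formulas of arbitrary complexity, since $X^B$ contains $B$ and the formulas $\psi$ under $F$.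
\end{proof}

\begin{lemma}[Main Lemma]\label{lem:main}
Let $\Delta\cup\{B\}$ be a set of $L(C)$-sentences with $\mathsf T\cup\Delta\nvdash_iB$. Then there are a $\mathsf T$-node $\mathfrak M$ and an interpretation $c\mapsto c^{\mathfrak M}$ of $C$ in its domain such that, with each $c$ replaced by $c^{\mathfrak M}$, all sentences of $\Delta$ lie in $\Gamma_{\mathfrak M}$ and $B$ does not. If $C$ is countable, $\mathfrak M$ can be taken countable.
\end{lemma}

\begin{proof}
Write each $L(C)$-sentence $\delta$ in one fixed way as $\psi(\vec c\,)$ with $\psi$ an $L$-formula, and put $F(\delta)=F_\psi(\vec c\,)$, so that $(F(\delta))^B=\neg_B\neg_B\delta$. Suppose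
\[
\mathsf S_{\mathsf T}\cup\{F(\delta):\delta\in\Delta\}\vdash_cF(B).
\]
Lemmas~\ref{lem:sound}(b) and~\ref{lem:axioms} give $\mathsf T\cup\{\neg_B\neg_B\delta:\delta\in\Delta\}\vdash_i\neg_B\neg_BB$, and then (N1) and (N4) give $\mathsf T\cup\Delta\vdash_iB$, contrary to hypothesis. So by the classical completeness theorem there is an $L_F(C)$-structure satisfying $\mathsf S_{\mathsf T}$, all $F(\delta)$ and $\neg F(B)$; by the L\"owenheim--Skolem theorem it can be taken countable if $C$ is countable. Its $L_F$-reduct is the required node by Lemma~\ref{lem:node}(a).
\end{proof}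

\section{The canonical model}\label{sec:canon}

It remains to order the $\mathsf T$-nodes so that $\Gamma$ becomes forcing. The structures must be literally included in one another and must form a set, so we draw all domains from the first uncountable ordinal $\omega_1$: a countable subset of $\omega_1$ always leaves room for countably many new elements. Let $\mathcal N$ be the set of countable $\mathsf T$-nodes whose domain is a subset of $\omega_1$. Every countable $\mathsf T$-node is isomorphic to a member of $\mathcal N$. For $w\in\mathcal N$ let $M_w$ be its domain, $\Gamma_w$ its set of sentences and $\mathfrak M_w$ its $L$-reduct. Put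
\[
w\le w'\quad\text{iff}\quad M_w\subseteq M_{w'}\ \text{ and }\ \Gamma_w\subseteq\Gamma_{w'}.
\]
This relation is reflexive and transitive. It is antisymmetric because $M_w$ and $\Gamma_w$ determine $w$: the sentences $0=m$, $Sm=n$, $m+m'=n$, $m\cdot m'=n$ in $\Gamma_w$ give the operations by Lemma~\ref{lem:node}(c), and Lemma~\ref{lem:node}(a) gives the relations $F_\psi$. If $w\le w'$, these equations pass from $\Gamma_w$ to $\Gamma_{w'}$, so $\mathfrak M_w$ is a substructure of $\mathfrak M_{w'}$.

The Main Lemma produces a node together with a map from the constants, and such a map might identify two of them. Decidability of equality in $\mathsf{HA}$ excludes this.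

\begin{lemma}\label{lem:ext}
Let $w\in\mathcal N$, let $c$ be a new constant, and let $\Delta\cup\{B\}$ be a set of $L(M_w\cup\{c\})$-sentences with $\Gamma_w\subseteq\Delta$ and $\mathsf T\cup\Delta\nvdash_iB$. Then there are $w'\ge w$ in $\mathcal N$ and $m\in M_{w'}$ such that, with $c$ replaced by $m$, all sentences of $\Delta$ lie in $\Gamma_{w'}$ and $B$ does not.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:main} with $C=M_w\cup\{c\}$ gives a countable $\mathsf T$-node $\mathfrak M'$ with domain $M'$ and an interpretation $f\colon C\to M'$. We show that $f$ is injective on $M_w$. Let $a\ne b$ in $M_w$. Then $a=b$ is not in $\Gamma_w$ by Lemma~\ref{lem:node}(c), while $a=b\vee\neg\,a=b$ is in $\Gamma_w$ by Lemmas~\ref{lem:HA}(a) and~\ref{lem:node}(b). So $\neg\,a=b$ lies in $\Gamma_w\subseteq\Delta$, and $\neg\,f(a)=f(b)$ lies in $\Gamma_{\mathfrak M'}$. If $f(a)$ and $f(b)$ were equal, the equation $f(a)=f(b)$ would lie in $\Gamma_{\mathfrak M'}$ too, and then so would $\bot$, against Lemma~\ref{lem:node}(c).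

Choose an injection $g\colon M'\to\omega_1$ with $g(f(a))=a$ for $a\in M_w$ that maps the remaining elements into the uncountable set $\omega_1\setminus M_w$. Let $w'$ be the isomorphic copy of $\mathfrak M'$ along $g$, and $m=g(f(c))$. Each $a\in M_w$ is now interpreted by itself, so $M_w\subseteq M_{w'}$, the statements about $\Delta$ and $B$ hold, and $\Gamma_w\subseteq\Gamma_{w'}$ because $c$ does not occur in $\Gamma_w$.
\end{proof}

\begin{lemma}\label{lem:wit}
Let $w\in\mathcal N$.
\begin{enumerate}
\item[(a)] If $\phi\to\psi$ is an $L(M_w)$-sentence not in $\Gamma_w$, there is $w'\ge w$ in $\mathcal N$ with $\phi\in\Gamma_{w'}$ and $\psi\notin\Gamma_{w'}$.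
\item[(b)] If $\forall x\,\phi$ is an $L(M_w)$-sentence not in $\Gamma_w$, there are $w'\ge w$ in $\mathcal N$ and $m\in M_{w'}$ with $\phi(m)\notin\Gamma_{w'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\mathsf T\cup\Gamma_w\cup\{\phi\}\vdash_i\psi$, then $\phi\to\psi\in\Gamma_w$ by the deduction theorem and Lemma~\ref{lem:node}(b). So Lemma~\ref{lem:ext} applies to $\Delta=\Gamma_w\cup\{\phi\}$ and $B=\psi$.

(b) If $\mathsf T\cup\Gamma_w\vdash_i\phi(c)$ for a new constant $c$, then $\mathsf T\cup\Gamma_w\vdash_i\forall x\,\phi$ by the lemma on constants, and $\forall x\,\phi\in\Gamma_w$. So Lemma~\ref{lem:ext} applies to $\Delta=\Gamma_w$ and $B=\phi(c)$.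
\end{proof}

Call a nonempty set $W\subseteq\mathcal N$ \emph{good} if for each $w\in W$ the nodes $w'$ required in Lemma~\ref{lem:wit} can be found in $W$. For good $W$ let $\mathbf K_W=(W,\le,(\mathfrak M_w)_{w\in W})$, a Kripke model that is locally $\mathsf{PA}$ by Lemma~\ref{lem:node}(e).

\begin{lemma}[Truth Lemma]\label{lem:truth}
Let $W$ be good. In $\mathbf K_W$, for all $w\in W$ and all $L(M_w)$-sentences $\chi$: $w\Vdash\chi$ iff $\chi\in\Gamma_w$.
\end{lemma}

\begin{proof}
Induction on the number of connectives and quantifiers in $\chi$, for all $w$ at once. The atomic case is Lemma~\ref{lem:node}(c), and the cases $\wedge,\vee,\exists$ follow from Lemma~\ref{lem:node}(d).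

Let $\chi$ be $\phi\to\psi$. If $\chi\in\Gamma_w$, $w'\ge w$ and $w'\Vdash\phi$, then $\phi$ and $\phi\to\psi$ lie in $\Gamma_{w'}$, so $\psi\in\Gamma_{w'}$ by Lemma~\ref{lem:node}(b), and $w'\Vdash\psi$. If $\chi\notin\Gamma_w$, the node $w'\in W$ from Lemma~\ref{lem:wit}(a) forces $\phi$ and not $\psi$, so $w\nVdash\chi$.

Let $\chi$ be $\forall x\,\phi$. If $\chi\in\Gamma_w$, $w'\ge w$ and $m\in M_{w'}$, then $\chi\in\Gamma_{w'}$, so $\phi(m)\in\Gamma_{w'}$ and $w'\Vdash\phi(m)$. If $\chi\notin\Gamma_w$, then Lemma~\ref{lem:wit}(b) gives $w'\in W$ above $w$ and $m\in M_{w'}$ with $w'\nVdash\phi(m)$, so $w\nVdash\chi$.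
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Lemma~\ref{lem:main} with $C=\Delta=\emptyset$ and $B=\phi$ gives $w_0\in\mathcal N$ with $\phi\notin\Gamma_{w_0}$. Thus $\mathcal N$ is nonempty, and it is good by Lemma~\ref{lem:wit}. The model $\mathbf K=\mathbf K_{\mathcal N}$ is locally $\mathsf{PA}$. Since $\mathsf T\subseteq\Gamma_w$ for all $w$, the Truth Lemma gives $\mathbf K\Vdash\mathsf T$, and it gives $w_0\nVdash\phi$.
\end{proof}

\section{One countable model and the root $\mathbb N$}\label{sec:one}

The model $\mathbf K_{\mathcal N}$ does not depend on $\phi$, but it is large. Good sets allow us to cut it down: \emph{every nonempty countable $W_0\subseteq\mathcal N$ is contained in a countable good set.} Indeed, each $w$ has only countably many $L(M_w)$-sentences, so we can form a countable $W_{n+1}\supseteq W_n$ by adding one node $w'$ for each $w\in W_n$ and each instance of Lemma~\ref{lem:wit}; the union of the $W_n$ is good.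

\begin{proof}[Proof of Theorem~\ref{thm:one}]
(1) For each sentence $\phi$ with $\mathsf T\nvdash_i\phi$ choose $w_\phi\in\mathcal N$ with $\phi\notin\Gamma_{w_\phi}$ by Lemma~\ref{lem:main}. There is at least one such $\phi$, namely $\bot$, because $\mathsf T$ is consistent. Let $W$ be a countable good set containing all $w_\phi$, and $\mathbf K=\mathbf K_W$. By the Truth Lemma, theorems of $\mathsf T$ are forced at every node and an unprovable $\phi$ is not forced at $w_\phi$. By the Truth Lemma and Lemma~\ref{lem:node}(a), the relation $\{\vec m:w\Vdash\psi(\vec m)\}$ is the interpretation of $F_\psi$ in $w$. So the expansion in the statement is the $\mathsf T$-node $w$ itself, which satisfies induction for all $L_F$-formulas by (S5).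

(2) $\mathsf{HA}$ has the disjunction property and the numerical existence property \cite{Kleene}; see also \cite{Troelstra}. So let $\mathsf T$ have both properties. They say that provability in $\mathsf T$ behaves like forcing at a node whose elements are the natural numbers. Accordingly, let $r$ be the expansion of $\mathbb N$ in which $F_\psi(n_1,\dots,n_s)$ holds iff $\mathsf T\vdash_i\psi(\overline{n_1},\dots,\overline{n_s})$. We check that $r$ is a $\mathsf T$-node. For (S1), substitute numerals for all free variables in the provable implication. For (S2), a true closed equation is provable by Lemma~\ref{lem:HA}(b), a false one is refutable and hence unprovable by consistency, and $\bot$ is unprovable. Axioms (S3) and (S4) are the two properties; in the vacuous case of (S4) use $\vdash_i\exists x\,\phi\to\phi$. Axiom (S5) holds because every subset of $\mathbb N$ that contains $0$ and is closed under successor is $\mathbb N$.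

Identify $\mathbb N$ with $\omega\subseteq\omega_1$, so that $r\in\mathcal N$, and take a countable good set $W$ containing $r$. The set $W'=\{w\in W:w\ge r\}$ is good, since the nodes required in Lemma~\ref{lem:wit} lie above the given node. In $\mathbf K=\mathbf K_{W'}$ the node $r$ is the root, and for an $L$-sentence $\phi$ the Truth Lemma gives $r\Vdash\phi$ iff $F_\phi$ holds in $r$ iff $\mathsf T\vdash_i\phi$. By monotonicity, $\mathbf K\Vdash\phi$ iff $r\Vdash\phi$. The argument for induction in (1) applies to every good set.
\end{proof}

\section{Why $\mathsf{PA}$ cannot be strengthened}\label{sec:sharp}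

Suppose $\mathsf U$ contains a sentence $\theta$ that $\mathsf{PA}$ does not prove. We look for a sentence that is forced in all locally $\mathsf U$ models without being provable. The sentence $\theta$ is true at every node, but truth need not imply forcing. It does at a node that forces finitely many instances of classical logic, chosen to fit $\theta$. For a sentence $\theta$ let $\lambda_\theta$ be the conjunction of the universal closures of
\[
\chi\vee\neg\chi\quad(\chi\text{ a subformula of }\theta),\qquad
\neg\forall x\,\chi\to\exists x\,\neg\chi\quad(\forall x\,\chi\text{ a subformula of }\theta).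
\]
The sentence $\lambda_\theta$ is classically valid.

\begin{lemma}\label{lem:lambda}
Let $k$ be a node of a Kripke model with $k\Vdash\lambda_\theta$. For every subformula $\chi$ of $\theta$ and all $\vec m\in M_k$: $k\Vdash\chi(\vec m)$ iff $\mathfrak M_k\models\chi(\vec m)$.
\end{lemma}

\begin{proof}
Induction on $\chi$, with parameters suppressed. Since $k\Vdash\lambda_\theta$, the node $k$ forces all instances of the displayed formulas with parameters from $M_k$. For atomic formulas, $\wedge$, $\vee$ and $\exists$ the clauses for forcing at $k$ and for truth in $\mathfrak M_k$ have the same form.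

Let $\chi$ be $\chi_1\to\chi_2$. If $k\Vdash\chi$ and $\mathfrak M_k\models\chi_1$, then $k\Vdash\chi_1$, so $k\Vdash\chi_2$ and $\mathfrak M_k\models\chi_2$. Conversely, let $\mathfrak M_k\models\chi$. If $\mathfrak M_k\models\chi_2$, then $k\Vdash\chi_2$, and $k\Vdash\chi$ by monotonicity. Otherwise $\mathfrak M_k\not\models\chi_1$, so $k\nVdash\chi_1$; as $k\Vdash\chi_1\vee\neg\chi_1$, no node above $k$ forces $\chi_1$, and again $k\Vdash\chi$.

Let $\chi$ be $\forall x\,\chi_1$. If $k\Vdash\chi$, every instance $\chi_1(m)$ with $m\in M_k$ is forced at $k$, hence true. If $k\nVdash\chi$, then $k\Vdash\neg\forall x\,\chi_1$ because $k\Vdash\chi\vee\neg\chi$, and so $k\Vdash\exists x\,\neg\chi_1$. Thus $k\Vdash\neg\chi_1(m)$ for some $m\in M_k$, whence $k\nVdash\chi_1(m)$ and $\mathfrak M_k\not\models\chi_1(m)$.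
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(a)$\Rightarrow$(c): under (a), every locally $\mathsf{PA}$ model is locally $\mathsf U$, so Theorem~\ref{thm:main} applies. (c)$\Rightarrow$(b): $\mathsf{HA}$ is an $\mathsf{HA}$-theory.

(b)$\Rightarrow$(a): suppose $\theta\in\mathsf U$ and $\mathsf{PA}\nvdash_c\theta$, and let $\phi=\neg(\lambda_\theta\wedge\neg\theta)$. Since $\lambda_\theta$ is classically valid, $\phi$ is classically equivalent to $\theta$, so $\mathsf{PA}\nvdash_c\phi$ and a fortiori $\mathsf{HA}\nvdash_i\phi$. Let $\mathbf K\Vdash\mathsf{HA}$ be locally $\mathsf U$, and suppose $\mathbf K\nVdash\phi$. By the clause for negation, some node $k$ forces $\lambda_\theta\wedge\neg\theta$. Then $k\nVdash\theta$, so $\mathfrak M_k\not\models\theta$ by Lemma~\ref{lem:lambda}, although $\mathbf K$ is locally $\mathsf U$. Hence $\phi$ is forced in every locally $\mathsf U$ Kripke model of $\mathsf{HA}$ but is not provable in $\mathsf{HA}$, and (b) fails.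
\end{proof}

\begin{remark}
Take for $\mathsf U$ the set of all sentences true in $\mathbb N$. By the incompleteness theorem (a) fails, so $\mathsf{HA}$ is not complete with respect to its Kripke models in which every structure is elementarily equivalent to $\mathbb N$. In particular, the model of Theorem~\ref{thm:one}(2) for $\mathsf{HA}$, which has $\mathbb N$ at its root, has nodes whose structures satisfy sentences false in $\mathbb N$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Khaniki}
Erfan Khaniki, \emph{Not all Kripke models of $\mathsf{HA}$ are locally $\mathsf{PA}$}, arXiv:2006.11910 (2020).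

\bibitem{Kleene}
Kleene, \emph{On the interpretation of intuitionistic number theory}, J. Symbolic Logic 10 (1945).

\bibitem{Troelstra}
Troelstra, \emph{Metamathematical Investigation of Intuitionistic Arithmetic and Analysis}, LNM 344, 1973.

\end{thebibliography}
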